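# Coherent direct limits of regular rings are regular

All rings are commutative with identity. Write f.g. and f.p. for "finitely generated" and "finitely presented", pd for projective dimension, ht for height.

## 1. Two unions: adjoining square roots, and dividing by $x$

Let $k$ be a field. We take two increasing unions of regular local rings and look at their f.g. ideals by hand.

**Example A.** Let $T_n=k[x_n]_{(x_n)}$ and embed $T_n\subset T_{n+1}$ by $x_n=x_{n+1}^2$. Put $R=\bigcup_n T_n$. A f.g. ideal of $R$ has its generators in some $T_n$, a discrete valuation ring, so it is $0$ or generated by a power of $x_n$. Since $R$ is a domain, every f.g. ideal is free of rank $0$ or $1$. The ring is not noetherian: $x_n=x_{n+1}^2$ gives a strictly increasing chain $x_0R\subset x_1R\subset x_2R\subset\cdots$. Its maximal ideal $\mathfrak m=\bigcup x_nR$ is not f.g., but $x_n^{2^n}=x_0$, so $\mathfrak m=\sqrt{x_0R}$.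

**Example B.** Let $T_n=k[x,y_n,z_n]_{(x,y_n,z_n)}$ and embed $T_n\subset T_{n+1}$ by $y_n=xy_{n+1}$, $z_n=xz_{n+1}$. These maps are injective and local, so $x$ is not a unit of $R=\bigcup_nT_n$. In $T_0$ the elements $y_0,z_0$ form a regular sequence, so
$$0\to T_0\xrightarrow{\binom{z_0}{-y_0}}T_0^2\xrightarrow{(y_0\ z_0)}T_0$$
is exact in its two left-hand places. Now tensor with $R$. Suppose $ay_0+bz_0=0$ with $a,b\in R$, and choose $n$ with $a,b\in T_n$. Since $y_0=x^ny_n$, $z_0=x^nz_n$, we get $ay_n+bz_n=0$ in $T_n$, so $(a,b)\in T_n(z_n,-y_n)$. Hence the module of relations is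
$$\bigcup_nR\,(z_n,-y_n),\qquad (z_n,-y_n)=x\,(z_{n+1},-y_{n+1}).$$
If it were f.g., it would equal $R(z_n,-y_n)$ for some $n$. Then $(z_{n+1},-y_{n+1})=c\,x\,(z_{n+1},-y_{n+1})$ for some $c\in R$, so $cx=1$, which is impossible. So the tensored complex is not exact in the middle, and the ideal $(y_0,z_0)R$ is not even finitely presented.

In Example A nothing goes wrong. In Example B a resolution over $T_0$ is destroyed by passing to the limit, and simultaneously a f.g. ideal stops being f.p. If we forbid the second phenomenon, do we keep finite projective dimensions?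

## 2. Coherence, regularity, and three theorems

**Definition (coherent).** A ring is coherent if every f.g. ideal is f.p.

Over a coherent ring, every f.g. submodule of an f.p. module is f.p., and kernels, images and cokernels of maps between f.p. modules are f.p. Hence every f.p. module has a resolution by f.g. free modules. If the ring is moreover local, one may choose minimal generators at each stage and get a minimal resolution $G$ (matrix entries in the maximal ideal). Then $G_j\otimes k\cong\operatorname{Tor}_j(M,k)$ for the residue field $k$, so the length of $G$ is $\operatorname{pd}M$. Example A is coherent, Example B is not.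

**Definition (regular).** A noetherian ring is regular if its localization at every prime ideal is a regular local ring. A not necessarily noetherian ring $A$ is regular if every f.g. ideal of $A$ has finite projective dimension.

For noetherian $A$ the two agree. If all localizations are regular, every f.g. module has finite pd, as we check in Section 3. Conversely, if a prime $\mathfrak p$ has finite pd, then so has the residue field of $A_{\mathfrak p}$ over $A_{\mathfrak p}$, and $A_{\mathfrak p}$ is regular by Serre's theorem. Example A is regular. The ring $k[\varepsilon]/(\varepsilon^2)$ is not: $(\varepsilon)\cong k$ has the minimal resolution $\cdots\xrightarrow{\varepsilon}k[\varepsilon]\xrightarrow{\varepsilon}k[\varepsilon]$, which never stops.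

The following question is from Mohsen Asgharzadeh, "Desingularization of regular algebras", arXiv:1310.1862 (2013): if $\{R_i\}$ is a directed system of noetherian regular rings and $R=\varinjlim R_i$ is coherent, is $R$ regular? The answer is yes. Throughout, $R=\varinjlim R_i$ is the colimit of a directed system of noetherian regular rings.

**Theorem 1.** Assume $R$ is coherent.

(a) If $N$ is a f.g. $R_i$-module with $\operatorname{Tor}_1^{R_i}(N,R)=0$, then $\operatorname{Tor}_n^{R_i}(N,R)=0$ for all $n\ge1$.

(b) Every f.p. $R$-module has finite projective dimension. In particular $R$ is regular.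

**Theorem 2.** For any such $R$ (coherent or not), the following are equivalent:

1. $R$ is coherent.
2. For every $i$ and every f.g. $R_i$-module $N$ there is $j\ge i$ with $\operatorname{Tor}_1^{R_j}(N\otimes_{R_i}R_j,R)=0$.
3. For every $i$ and every f.g. $R_i$-module $N$ there is $j\ge i$ with $\operatorname{Tor}_n^{R_j}(N\otimes_{R_i}R_j,R)=0$ for all $n\ge1$.

**Theorem 3.** Let $(R,\mathfrak m)$ be the colimit of a directed system of regular local rings $T_l$ with local transition maps, and let $I=I_0R\neq R$ with $I_0\subset T_{l_0}$ an ideal. Let $\operatorname{gr}(I)$ be the least $t$ with $H^t_I(R)\ne0$. Then $\operatorname{gr}(I)=\min_{l\ge l_0}\operatorname{ht}(I_0T_l)$. If $R$ is coherent, then $\operatorname{w.gl.dim}R=\sup_I\operatorname{gr}(I)$, the supremum being over f.g. proper ideals.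

The question needs only Theorem 1(b). The groups $H^t_I(R)$ are defined in Section 7.

We use these published results.

* **(CF)** Cohen factorization (Avramov–Foxby–Herzog, J. Algebra 164 (1994), Thm 1.1). A local homomorphism $S\to T$ of noetherian local rings with $T$ complete factors as $S\to P\to T$ with $P$ complete noetherian local, $S\to P$ flat local with regular closed fibre, and $P\to T$ surjective. If $S,T$ are regular, then $P$ is regular, and so $\ker(P\to T)$ is generated by a regular sequence.
* **(MT)** Monomial theorem (Hochster in equal characteristic; André, Publ. IHÉS 127 (2018), in mixed characteristic, via the direct summand theorem and Hochster's equivalence). If $y_1,\dots,y_\delta$ is a system of parameters (s.o.p.) of a noetherian local ring $D$, then $(y_1\cdots y_\delta)^t\notin(y_1^{t+1},\dots,y_\delta^{t+1})D$ for all $t\ge0$.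
* The Buchsbaum–Eisenbud acyclicity criterion over noetherian rings; Kunz's theorem that Frobenius is flat on regular rings of characteristic $p$; Cohen's structure theorems; Matlis duality; generic freeness.
* Popescu's theorem (Nagoya Math. J. 104 (1986); Swan 1998): a regular noetherian ring containing $\mathbb Q$ is a filtered colimit of smooth finite type $\mathbb Q$-algebras.

As an example of (CF), take $S=k[[x,y]]\to T=k[[x,v]]$, $y\mapsto xv$, one step of Example B in fewer variables. Here $P=k[[x,y,v]]$ is flat over $S$ with closed fibre $k[[v]]$, and $T=P/(y-xv)$. For (MT), the case $D=k[[y_1,y_2]]$ just says that $y_1^ty_2^t$ is not divisible by $y_1^{t+1}$ or $y_2^{t+1}$. For $\delta=0$, (MT) says $1\neq0$ in $D$.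

## 3. Pushing a resolution up, and the cases where that suffices

The natural plan: descend a f.p. module $M$ to a module $N$ over some $R_j$, resolve $N$ there, and tensor with $R$. Coherence takes care of $\operatorname{Tor}_1$.

**Lemma 4.** Let $R$ be coherent and $N$ a f.g. $R_i$-module. Then there is $j\ge i$ with $\operatorname{Tor}_1^{R_j}(N\otimes_{R_i}R_j,R)=0$. Consequently every f.p. $R$-module has the form $N'\otimes_{R_j}R$ for some $j$ and some f.g. $R_j$-module $N'$ with $\operatorname{Tor}_1^{R_j}(N',R)=0$.

*Proof.* Let $\varphi:R_i^b\to R_i^a$ be a presentation matrix of $N$. By coherence $\ker(\varphi_R:R^b\to R^a)$ is f.g.; let $\psi$ be a matrix over $R$ whose columns generate it. The finitely many entries of $\psi$, and the finitely many equations $\varphi\psi=0$, come from some $R_j$, $j\ge i$. Let $Z=\ker(\varphi:R_j^b\to R_j^a)$. Choose a surjection $R_j^{c}\to Z$. Computing with the beginning $R_j^{c}\to R_j^b\to R_j^a$ of a resolution of $N\otimes R_j$ gives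
$$\operatorname{Tor}_1^{R_j}(N\otimes_{R_i} R_j,R)=\ker(\varphi_R)\big/\operatorname{im}(Z\otimes_{R_j} R\to R^b).\tag{1}$$
Since $Z$ contains the columns of $\psi$, and these generate $\ker\varphi_R$, this is $0$. For the last sentence, descend a presentation matrix of the f.p. module to some $R_i$, let $N$ be its cokernel there, and apply the first part. $\square$

*Finite pd over $R_j$.* A f.g. module $N$ over a noetherian regular ring has finite pd, even if the ring has infinite Krull dimension. Resolve $N$ by f.g. free modules. At each prime $\mathfrak p$ some syzygy becomes free, because the local ring is regular. It is then free on a neighborhood of $\mathfrak p$, and all later syzygies are projective on that neighborhood. As $\operatorname{Spec}$ is quasi-compact, some single syzygy is projective everywhere locally, hence projective.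

**Theorem 1(a) implies Theorem 1(b).** Let $M$ be f.p. and write $M=N\otimes_{R_j}R$ with $\operatorname{Tor}_1^{R_j}(N,R)=0$, by Lemma 4. By (a), $\operatorname{Tor}_n^{R_j}(N,R)=0$ for all $n\ge1$. So a finite projective resolution of $N$ stays exact after $\otimes_{R_j}R$, and $\operatorname{pd}_RM\le\operatorname{pd}_{R_j}N<\infty$. F.g. ideals of the coherent ring $R$ are f.p. modules, so $R$ is regular.

So everything rests on (a): $\operatorname{Tor}_1=0$ must force the higher Tor to vanish. In two situations the question is easy without it.

*Flat transition maps.* Then $R$ is flat over each $R_j$, so all higher Tor vanish. Example: $k[x_1,x_2,\dots]=\bigcup k[x_1,\dots,x_n]$.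

*Bounded dimension.* Suppose all $R_i$ have global dimension $\le d$ and $R$ is coherent. For f.p. $M,L$, descended to $M_i,L_i$,
$$\operatorname{Tor}_n^R(M,L)=\varinjlim_{j\ge i}\operatorname{Tor}_n^{R_j}(M_i\otimes R_j,L_i\otimes R_j)=0\qquad(n>d),$$
since Tor commutes with directed colimits in the ring and both modules. So the $d$-th syzygy $K$ of $M$ has $\operatorname{Tor}_1^R(K,L)=0$ for all f.p. $L$, hence for all $L$. It is flat and f.p., hence projective, and $\operatorname{pd}M\le d$.

This stops when the dimensions of the $R_j$ grow: to kill a Tor class one must increase $j$, and with $j$ the bound increases.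

The next thing to try is that $\operatorname{Tor}_1$ is rigid for maps between regular local rings.

**Lemma 5 (rigidity).** Let $S\to T$ be a local homomorphism of regular local rings and $N$ a f.g. $S$-module. If $\operatorname{Tor}_1^S(N,T)=0$, then $\operatorname{Tor}_i^S(N,T)=0$ for all $i\ge1$.

*Proof.* The completion $\hat T$ is faithfully flat over $T$, so we may replace $T$ by $\hat T$. Take $S\to P\to\hat T=P/(y)$ from (CF), with $y$ a $P$-regular sequence. As $P$ is $S$-flat, and the Koszul complex on $y$ resolves $P/y$,
$$\operatorname{Tor}_i^S(N,\hat T)=\operatorname{Tor}_i^P(N\otimes_SP,P/y)=H_i(y;N\otimes_SP).$$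
For a f.g. module over a noetherian local ring and a sequence $y$ in the maximal ideal, $H_1=0$ implies $H_i=0$ for all $i\ge1$. $\square$

In the example $S=k[[x,y]]\to k[[x,v]]$, $y\mapsto xv$, with $N=k$, the formula gives $H_1(y-xv;k[[v]])=k[[v]]\ne0$, since $y-xv$ acts as $0$.

To use Lemma 5 for the limit we would need a stage $T$ with $\operatorname{Tor}_1^S(N,T)=0$. We only know $\varinjlim_l\operatorname{Tor}_1^S(N,T_l)=0$. Each $\operatorname{Tor}_1^S(N,T_l)$ is f.g., so it maps to $0$ at a later stage $T_{l'}$. But $\operatorname{Tor}_1^S(N,T_{l'})$ may contain classes that do not come from $T_l$. The colimit argument alone never produces a stage where the whole module vanishes. This is the exact point to get past.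

## 4. Going down instead: Theorem 1 from two propositions

Instead of pushing the resolution of $N$ up to $R$, take a *finite* free resolution over $R$, descend its matrices to some $T_l$, and hope that the descended complex is exact there. If so, its exactness at spot $1$ is precisely $\operatorname{Tor}_1^S(N,T_l)=0$. This looks circular, since finite resolutions over $R$ are what we want. The circle is broken by localizing at a cleverly chosen prime, where finite pd can be proved directly.

**Definition (local ind-regular).** A local ind-regular ring is a colimit $(R,\mathfrak m)=\varinjlim T_l$ of a directed system of regular local rings with local transition maps. Write $\mathfrak m_l$ for the maximal ideal of $T_l$ and $k_l$ for its residue field.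

Examples A and B are local ind-regular. We need three facts.

* The maps $T_l\to R$ are local: if $x\in T_l$ becomes a unit in $R$, an equation $xy=1$ holds in some $T_{l'}$, so $x$ is a unit in $T_{l'}$, hence in $T_l$.
* $R$ is a domain: if $ab=0$ in $R$, then this holds in some $T_l$, which is a domain.
* If $\mathfrak p$ is a prime of $R=\varinjlim R_i$ with contractions $\mathfrak p_i$, then $R_{\mathfrak p}=\varinjlim(R_i)_{\mathfrak p_i}$, because each element of $R\setminus\mathfrak p$ comes from some $R_i\setminus\mathfrak p_i$. So $R_{\mathfrak p}$ is local ind-regular. It is coherent if $R$ is, since its f.g. ideals are localizations of f.g. ideals of $R$.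

A complex is called acyclic if $H_i=0$ for all $i\ge1$. Indices may be renamed: $T_0,T_1,\dots$ denote suitable successive indices.

**Proposition 6.** Let $(R,\mathfrak m)$ be coherent local ind-regular with $\mathfrak m=\sqrt{(a_1,\dots,a_r)R}$, $r\ge1$. Then every f.p. $R$-module has projective dimension $\le r$ if $R$ contains a field, and $\le r+1$ otherwise.

**Proposition 7.** Let $(R,\mathfrak m)=\varinjlim T_l$ be local ind-regular (coherent or not), and let $C:0\to C_s\to\dots\to C_0$ be a complex of f.g. free modules over some $T_0$ such that $C\otimes R$ is acyclic. Then $C$ is acyclic.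

The converse of Proposition 7 fails in Example B for the Koszul complex of $y_0,z_0$: it is acyclic over $T_0$ and not over $R$. So the proposition works in one direction only, and it is the direction we need.

**Proof of Theorem 1(a) from Lemma 5 and Propositions 6, 7.** Let $\operatorname{Tor}_1^{R_i}(N,R)=0$ and suppose $\operatorname{Tor}_n^{R_i}(N,R)\ne0$ for some $n\ge2$.

**Step 1: make everything local.** Localize $R$ at a prime in the support of this Tor module and the $R_l$ at the contractions. Tor commutes with this. So we may assume that $R=\varinjlim T_l$ is coherent local ind-regular, $S=T_{l_0}$, $N$ is a f.g. $S$-module with $\operatorname{Tor}_1^S(N,R)=0$, and some higher Tor is nonzero. Let $F$ be a finite free resolution of $N$ over $S$, and $G=F\otimes_SR$, so $H_i(G)=\operatorname{Tor}_i^S(N,R)$.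

**Step 2: make $\mathfrak m$ the radical of a f.g. ideal.** By coherence each $H_i(G)$ is f.p., so $E=\bigoplus_{i\ge1}H_i(G)$, a finite sum, is f.p. and nonzero. Recall that if $E$ has a presentation $R^b\to R^a\to E\to0$, its Fitting ideal $\mathfrak f=\operatorname{Fitt}_0(E)$ is generated by the $a\times a$ minors of the matrix; for $E=R/(c_1,\dots,c_b)$ it is $(c_1,\dots,c_b)$. It is f.g., and $\operatorname{Supp}E=V(\mathfrak f)$; in particular $\mathfrak f\ne R$. Let $P$ be a prime minimal over $\mathfrak f$. Localize $R$ at $P$, the $T_l$ and $S$ at the contractions, and $N,F,G,E$ accordingly. Now $\mathfrak m=\sqrt{\mathfrak f}$ is the radical of a f.g. ideal, still $H_1(G)=0$, and $E\neq0$ since $P\in\operatorname{Supp}E$.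

**Step 3: a finite resolution over $R$ that begins like $G$.** Put $M=N\otimes_SR=H_0(G)$. Since $H_1(G)=0$, the sequence $G_2\to G_1\to G_0\to M\to0$ is exact. By coherence $K=\ker(G_2\to G_1)$ is f.p. By Proposition 6 its minimal free resolution is finite. Splicing gives an exact sequence with f.g. free terms
$$0\to G'_s\to\dots\to G'_3\to G_2\to G_1\to G_0\to M\to0.$$

**Step 4: descend it.** The matrices, and the relations saying that consecutive ones compose to zero, come from some $T=T_l$, $l\ge l_0$. We obtain a complex $C$ of f.g. free $T$-modules whose part $C_2\to C_1\to C_0$ is $F_2\to F_1\to F_0$ tensored with $T$, and $C\otimes_TR$ is acyclic. By Proposition 7, $C$ is acyclic. So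
$$\operatorname{Tor}_1^S(N,T)=H_1(F\otimes_ST)=H_1(C)=0.$$
This is the stage that was missing in Section 3.

**Step 5: rigidity.** By Lemma 5, $F\otimes_ST$ is acyclic. Both $F\otimes_ST$ and $C$ are therefore free resolutions of $N\otimes_ST$ over $T$, and for $i\ge1$
$$H_i(G)=H_i\big((F\otimes_ST)\otimes_TR\big)=\operatorname{Tor}_i^T(N\otimes_ST,R)=H_i(C\otimes_TR)=0.$$
This contradicts $E\ne0$. $\square$

It remains to prove the two propositions: Proposition 6 in Sections 5 and 6, Proposition 7 in Sections 7 and 8.

## 5. Frobenius and Koszul cycles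

**The case $r=1$ in characteristic $p$, by hand.** Let $R$ be coherent local ind-regular of characteristic $p$ with $\mathfrak m=\sqrt{aR}$, $a\ne0$. Frobenius is flat on $R$: for f.p. $X$ descended to $X_l$, $\operatorname{Tor}^R_n(X,{}_F R)=\varinjlim\operatorname{Tor}_n^{T_l}(X_l,{}_FT_l)=0$ for $n\ge1$ by Kunz. Let $G$ be a minimal resolution of an f.p. module. We claim $G_2=0$. Let $D$ be $G$ with all matrix entries raised to the power $q=p^e$; it is acyclic by flatness. For large $q$ all entries of $D_2\to D_1$ lie in $aR$. Let $e\in D_2$ be a basis element. Then $de=aw$, so $a\,dw=0$, and $dw=0$ because $R$ is a domain. By acyclicity $w=dv$. So $e-av$ is a cycle, hence lies in $d(D_3)\subset\mathfrak mD_2$. Thus $e\in\mathfrak mD_2$, a contradiction.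

For $r=2$ the same start gives $de=a_1w_1+a_2w_2$ and $a_1dw_1+a_2dw_2=0$. Now we would like $(dw_1,dw_2)$ to be a multiple of $(a_2,-a_1)$. That can fail, because the $a_i$ need not form a regular sequence. The remedy is to start with $de$ in the ideal of much higher powers $a_i^{t}$ and to lower $t$ along the way, since Koszul homology dies when $t$ drops enough.

Write $a^s=(a_1^s,\dots,a_r^s)$, and let $K(a;W)$ be the Koszul complex, $\partial\kappa_i=a_i$. For $s'\ge s$ let $K(a^{s'};W)\to K(a^s;W)$ be the map of exterior algebras with $\kappa_i\mapsto a_i^{s'-s}\kappa_i$. It is a chain map, the identity in degree $0$. A family of modules indexed by $s$ with such transition maps is called pro-zero if for every $s$ there is $s'\ge s$ with zero transition map from level $s'$ to level $s$. Example: $W=k[x]/(x^2)$, $a=x$. Then $H_1(x^s;W)=0:_Wx^s\neq0$ for all $s\ge 1$, but the transition map is multiplication by $x^{s'-s}$, which is zero for $s'\ge s+2$.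

**Lemma 8.** Let $W$ be noetherian, $a_1,\dots,a_r\in W$, $n\ge1$. There is $t^*=t^*(W,a,n)\geq 1$ such that the following holds. If $D:D_n\to\dots\to D_0$ is any complex of f.g. free $W$-modules and $e\in D_n$ satisfies $de\in(a_1^{t^*},\dots,a_r^{t^*})D_{n-1}$, then $D\otimes K(a;W)$ has an $n$-cycle whose component in $D_n\otimes K_0=D_n$ is $e$.

*Proof.* **Step 1: Koszul homology in positive degrees is pro-zero.** We show: for every f.g. $M$ and $j\ge1$, the family $H_j(a^s;M)$ is pro-zero. Induct on $r$; for $r=0$ there is nothing to show. With $a'=(a_1,\dots,a_{r-1})$ there are exact sequences, natural in $s$,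
$$0\to H_0(a_r^s;H_j(a'^s;M))\to H_j(a^s;M)\to H_1(a_r^s;H_{j-1}(a'^s;M))\to0.$$
For $j\ge1$ the left term is a quotient of $H_j(a'^s;M)$, so it is pro-zero by induction. For $j\ge2$ the right term is a submodule of $H_{j-1}(a'^s;M)$, and its transition map is that of $H_{j-1}(a'^s;M)$ followed by multiplication by $a_r^{s'-s}$; it is pro-zero by induction. For $j=1$ the right term is $0:_{M/a'^sM}a_r^s$, and the transition map from level $s'$ is the projection to $M/a'^sM$ followed by multiplication by $a_r^{s'-s}$. Fix $s$. As $M/a'^sM$ is noetherian, there is $u$ such that every element of it killed by a power of $a_r$ is killed by $a_r^u$. The transition is zero once $s'-s\ge u$. Finally an extension of pro-zero families is pro-zero: given $s$, choose $s_1\ge s$ with zero transition on the left terms from $s_1$ to $s$, and $s_2\ge s_1$ with zero transition on the right terms from $s_2$ to $s_1$. A class at level $s_2$ lands in the left term at level $s_1$ and is $0$ at level $s$.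

**Step 2: choose levels.** By Step 1 choose $1=\sigma_n\le\sigma_{n-1}\le\dots\le\sigma_0=:t^*$ such that $H_j(a^{\sigma_i};W)\to H_j(a^{\sigma_{i+1}};W)$ is zero for all $j\ge1$ and $0\le i<n$.

**Step 3: build the cycle, losing one level at a time.** Write $d$ for $d\otimes1$ and $\partial$ for $1\otimes\partial$; they commute, and the total differential on $D_m\otimes K$ is $d+(-1)^m\partial$. We construct $x_j\in D_{n-j}\otimes K_j$ for $0\le j\le n$, $x_0=e$, with
$$dx_j+(-1)^{n-j-1}\partial x_{j+1}=0\qquad(0\le j\le n-1).\tag{2}$$
At level $\sigma_0$ we have $de\in(a^{\sigma_0})D_{n-1}=\partial(D_{n-1}\otimes K_1)$, which gives $x_1$ satisfying (2) for $j=0$. Suppose $x_0,\dots,x_j$, $1\le j\le n-1$, are found at level $\sigma_{j-1}$, satisfying (2) for all smaller indices. Then $\partial(dx_j)=d(\partial x_j)=\pm d\,dx_{j-1}=0$. So $dx_j$ is a cycle of $D_{n-j-1}\otimes K$ of Koszul degree $j\ge1$. Push everything to level $\sigma_j$. As $D_{n-j-1}$ is free, $dx_j$ becomes a boundary, which gives $x_{j+1}$. After reaching $x_n$ at level $\sigma_{n-1}$, push to level $\sigma_n=1$. The maps between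 levels are the identity in Koszul degree $0$, so still $x_0=e$. By (2), $\sum x_j$ is an $n$-cycle. $\square$

**Lemma 9.** Let $X^1\to\dots\to X^c$ be maps of complexes compatible with filtrations by subcomplexes $0=F_{-1}\subset F_0\subset\dots\subset F_r=X^j$. If each map is zero on $H_n(F_l/F_{l-1})$ for $0\le l\le r$, and $c\ge r+2$, then $H_n(X^1)\to H_n(X^c)$ is zero.

*Proof.* Let a class in $H_n(X^j)$ come from $H_n(F_l X^j)$. Its image in $H_n((F_l/F_{l-1})X^{j+1})$ is zero, so by the exact sequence $H_n(F_{l-1})\to H_n(F_l)\to H_n(F_l/F_{l-1})$ its image in $H_n(X^{j+1})$ comes from $H_n(F_{l-1}X^{j+1})$. We start with $l=r$; after $r+1$ steps we are in the image of $H_n(F_{-1})=0$. $\square$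

The next lemma is the general form of the hand computation, at finite level so that it can be reused in characteristic $0$.

**Lemma 10.** Let $r\ge1$, $n=r+1$. There do not exist local homomorphisms $T_0\to T_1\to\dots\to T_{r+2}$ of regular local rings of characteristic $p$, a complex $G:G_{n+1}\to\dots\to G_0$ of f.g. free $T_0$-modules with $G_n\ne0$, elements $a_1,\dots,a_r\in\mathfrak m_0$ and $N\ge1$ such that all matrix entries of $G$ lie in $\mathfrak m_0$ and

* (i) $x^N\in(a_1,\dots,a_r)T_1$ for each matrix entry $x$ of $G$;
* (ii) $H_i(G\otimes T_j)\to H_i(G\otimes T_{j+1})$ is zero for $1\le i\le n$, $1\le j\le r+1$.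

*Proof.* Suppose they exist.

**Step 1: apply a high power of Frobenius.** Let $t^*=t^*(T_1,a,n)$ and $q=p^e\ge Nrt^*$. Let $D^{(j)}$ be $G\otimes T_j$ with all entries raised to the $q$-th power, i.e. the base change of $G\otimes T_j$ along $F^e:T_j\to T_j$. As $F^e$ is flat, $H_i(D^{(j)})=T_j\otimes_{F^e}H_i(G\otimes T_j)$, naturally in $j$, so by (ii) the map $H_i(D^{(j)})\to H_i(D^{(j+1)})$ is zero for $1\le i\le n$, $1\le j\le r+1$.

**Step 2: produce a Koszul cycle.** For an entry $x$, (i) gives $x^q\in(a)^{rt^*}T_1\subset(a_1^{t^*},\dots,a_r^{t^*})T_1$, because a monomial of degree $rt^*$ in $r$ letters has an exponent $\ge t^*$. Let $e$ be a basis element of $D_n^{(1)}$. By Lemma 8, $D^{(1)}\otimes K(a;T_1)$ has an $n$-cycle $\tilde e$ with component $e$ in $D_n^{(1)}\otimes K_0$.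

**Step 3: make it a boundary.** Filter $X^j=D^{(j)}\otimes K(a;T_j)$ by Koszul degree. Then $H_n(F_l/F_{l-1})=H_{n-l}(D^{(j)})\otimes K_l$, and $1\le n-l\le n$ for $0\le l\le r$; this is why $n=r+1$. By Lemma 9 with $c=r+2$, $\tilde e$ becomes a boundary over $T_{r+2}$. Its component in $D_n\otimes K_0$ receives contributions only from $D_{n+1}\otimes K_0$ and $D_n\otimes K_1$, so
$$e\in d(D_{n+1})+(a)D_n\subset\mathfrak m_{r+2}D_n\quad\text{over }T_{r+2}.$$
This is impossible for a basis element. $\square$

## 6. Finite projective dimension when $\mathfrak m=\sqrt{(a_1,\dots,a_r)}$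

We prove Proposition 6. If the residue characteristic of $R$ is $0$, nonzero integers are units and $R\supset\mathbb Q$. If it is $p>0$ and $p=0$ in $R$, then $R\supset\mathbb F_p$. So if $R$ contains no field, the residue characteristic is $p>0$ and $p\ne0$ in $R$. In this last case add $p$ to the list of the $a_i$, and increase $r$ by one, so that $a_1=p$. In all cases we must show: if $G$ is the minimal free resolution of an f.p. module and $n=r+1$, then $G_n=0$.

Suppose $G_n\neq0$. The matrices of $G_{n+1}\to\dots\to G_0$ and the $a_i$ come from some $T_0$ over which the matrices form a complex, again denoted $G$ and truncated at degree $n+1$. Since $T_0\to R$ is local, all entries and all $a_i$ lie in $\mathfrak m_0$. We choose successive indices $T_0\to T_1\to\dots\to T_{r+2}$ such that (i) and (ii) of Lemma 10 hold for some $N$. For (i): each entry lies in $\mathfrak m=\sqrt{(a)R}$, and there are finitely many entries. For (ii): $H_i(G\otimes T_j)$ is f.g., and $\varinjlim_lH_i(G\otimes T_l)=H_i(G\otimes R)=0$ for $1\le i\le n$, so finitely many generators die at a later stage, which we take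 for $T_{j+1}$.

**Case 1: $p=0$ in $R$ for a prime $p$.** Then $p=0$ in some $T_l$, and we may take $p=0$ in all $T_j$. Lemma 10 gives a contradiction.

**Case 2: residue characteristic $0$.** The purpose is to reduce modulo a large prime and use Lemma 10 there.

**Step 1: replace the $T_j$ by smooth $\mathbb Q$-algebras.** Nonzero integers are units in $R$, hence in every $T_l$ by locality, so $\mathbb Q\subset T_l$. By Popescu's theorem each $T_l$ is a filtered colimit of smooth finite type $\mathbb Q$-algebras. So $G$ (with $d^2=0$) and the $a_i$ descend from some $T_{l_0}$ to a smooth finite type $\mathbb Q$-algebra $A_0\to T_{l_0}\to R$. We find smooth finite type $\mathbb Q$-algebras $A_0\to A_1\to\dots\to A_{r+2}$ mapping compatibly to $R$, each through some $T_l$, with (i) and (ii) for $A_j$ in place of $T_j$. Given $A_j\to T_l\to R$, take finitely many cycles generating $H_i(G\otimes A_j)$, $1\le i\le n$. They become boundaries in $G\otimes R$, hence in $G\otimes T_{l'}$ for some $l'\ge l$. As $A_j$ is finitely presented, $A_j\to T_{l'}$ factors through a smooth algebra of the system for $T_{l'}$,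 and at a later stage of that system the cycles are boundaries. That stage is $A_{j+1}$. The equations $x^N\in(a)$, which hold in $R$, are realized in $A_1$ in the same way.

**Step 2: spread out over $\mathbb Z[1/m]$.** Write $A_j=\mathbb Q[X]/(f)$ with finitely many polynomials and put $\mathcal A_j=\mathbb Z[1/m][X]/(f)$. The locus of $\operatorname{Spec}\mathcal A_j$ where $\mathcal A_j$ is not smooth over $\mathbb Z[1/m]$ is closed and has empty generic fibre, so it disappears when $m$ is enlarged. Then $\mathcal A_j$ is smooth, hence flat, over $\mathbb Z[1/m]$, and $\mathcal A_j\subset\mathcal A_j\otimes\mathbb Q=A_j$. After enlarging $m$ again, the maps $A_j\to A_{j+1}$ restrict to $\mathcal A_j\to\mathcal A_{j+1}$, $G$ and $a$ are defined over $\mathcal A_0$ with $d^2=0$, and (i) holds in $\mathcal A_1$.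

**Step 3: condition (ii) over $\mathbb Z[1/m]$ and modulo $p$.** By generic freeness over $\mathbb Z$, applied to the f.g. $\mathcal A_j$-modules $H_i(G\otimes\mathcal A_j)$, $0\le i\le n$, we may enlarge $m$ so that all of these are torsion free over $\mathbb Z$. Then $H_i(G\otimes\mathcal A_j)\subset H_i(G\otimes\mathcal A_j)\otimes\mathbb Q=H_i(G\otimes A_j)$, so (ii) holds for the $\mathcal A_j$. Let $p\nmid m$ be a prime. From $0\to G\otimes\mathcal A_j\xrightarrow{p}G\otimes\mathcal A_j\to G\otimes\mathcal A_j/p\to0$ we get the exact sequence
$$H_i(G\otimes\mathcal A_j)\xrightarrow{p}H_i(G\otimes\mathcal A_j)\to H_i(G\otimes\mathcal A_j/p)\to H_{i-1}(G\otimes\mathcal A_j)\xrightarrow{p}H_{i-1}(G\otimes\mathcal A_j).$$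
For $1\le i\le n$ the last map is injective. So $H_i(G\otimes\mathcal A_j/p)=H_i(G\otimes\mathcal A_j)/p$, and (ii) holds for the $\mathcal A_j/p$.

**Step 4: find a point modulo $p$.** Let $\mathcal P$ be the preimage of $\mathfrak m$ in $\mathcal A_{r+2}$. Then $\mathcal A_{r+2}/\mathcal P\subset R/\mathfrak m$ is a domain of characteristic $0$ of finite type over $\mathbb Z[1/m]$. By generic freeness it becomes free and nonzero after inverting an integer, so it is nonzero modulo almost all $p$. Fix such a $p\nmid m$ and a maximal ideal $\mathfrak n\supset(\mathcal P,p)$ of $\mathcal A_{r+2}$. Let $\mathfrak n_j$ be its preimage in $\mathcal A_j$ and $T'_j=(\mathcal A_j/p)_{\mathfrak n_j}$. These are localizations of smooth $\mathbb F_p$-algebras, so regular local of characteristic $p$, with local maps between them. Condition (i) holds, and (ii) holds because homology commutes with localization. The entries of $G$ and the $a_i$ map into $\mathfrak m\subset R$, so in $\mathcal A_{r+2}$ they lie in $\mathcal P\subset\mathfrak n$; hence they lie in $\mathfrak n_0$. Lemma 10, applied to the $T'_j$, gives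 a contradiction.

**Case 3: residue characteristic $p$, $p\ne0$ in $R$, $a_1=p$.** Now $p\ne0$ in all $T_l$, and there is no Frobenius. It is replaced by a flat algebra on which "$q$-th power" is an isomorphism between two different quotients.

**Lemma 11.** Let $(T_1,\mathfrak m_1)$ be a regular local ring of residue characteristic $p$ with $p\neq0$ in $T_1$, and let $q=p^e$. There are a flat $T_1$-algebra $B$ with $B/\mathfrak m_1B\ne0$ and an element $\pi\in B$ such that $\pi$ is a nonzerodivisor, $\pi^q$ is a unit times $p$, and $b\mapsto b^q$ induces a ring isomorphism $\Phi:B/\pi\to B/p$.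

The model is $T_1=\mathbb Z_p$: take $B=\bigcup_{e'}\mathbb Z_p[p^{1/p^{e'}}]$ and $\pi=p^{1/q}$. With $p$ in the role of $X$, $B/p=\bigcup\mathbb F_p[X^{1/p^{e'}}]/(X)$ and $B/\pi=\bigcup\mathbb F_p[X^{1/p^{e'}}]/(X^{1/q})$, and the $q$-th power map is visibly an isomorphism from the second to the first.

*Proof.* **Step 1: present the completion as a hypersurface.** Let $\hat T$ be the completion of $T_1$: a complete regular local domain with $0\ne p\in\mathfrak m_{\hat T}=(x_1,\dots,x_d)$, $d=\dim\hat T\ge1$, and residue field $\kappa$. Let $\Lambda$ be a Cohen ring of $\kappa$, i.e. a complete discrete valuation ring with uniformizer $p$ and residue field $\kappa$ (for $\kappa=\mathbb F_p$, $\Lambda=\mathbb Z_p$). By Cohen there is a surjection $\Lambda[[X_1,\dots,X_d]]\to\hat T$, $X_i\mapsto x_i$. Write $p=\sum x_ic_i$ in $\hat T$, lift $c_i$ to $C_i\in\Lambda[[X]]$, and put $f=\sum X_iC_i$. Then $p-f$ maps to $0$. Since $p-f,X_1,\dots,X_d$ generate the maximal ideal of the $(d+1)$-dimensional regular ring $\Lambda[[X]]$, the ring $\Lambda[[X]]/(p-f)$ is a regular local domain of dimension $d$.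 It surjects onto $\hat T$, of the same dimension $d$, so the kernel, a prime, is zero and the two rings are equal.

**Step 2: adjoin $p$-power roots.** Let $\kappa'$ be the perfect closure of $\kappa$ and $\Lambda'=W(\kappa')$, its ring of Witt vectors. Since $\Lambda$ is a Cohen ring, there is a local map $\Lambda\to\Lambda'$ lifting $\kappa\to\kappa'$. The map $\Lambda[[X]]\to\Lambda'[[X]]$ carries the regular sequence $p,X_1,\dots,X_d$ to a regular sequence, and modulo it is the flat map $\kappa\to\kappa'$; by the local criterion it is flat. Each $\Lambda'[[X_1^{1/p^{e'}},\dots,X_d^{1/p^{e'}}]]$ is free over $\Lambda'[[X]]$, with basis the monomials $\prod X_i^{k_i/p^{e'}}$, $0\le k_i<p^{e'}$. So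
$$A_\infty=\bigcup_{e'}\Lambda'[[X_1^{1/p^{e'}},\dots,X_d^{1/p^{e'}}]]$$
is flat over $\Lambda[[X]]$, and it is a local ring. The ring $\bar A=A_\infty/p=\bigcup_{e'}\kappa'[[X^{1/p^{e'}}]]$ is perfect: Frobenius maps $\kappa'[[X^{1/p^{e'+1}}]]$ bijectively onto $\kappa'[[X^{1/p^{e'}}]]$.

**Step 3: the algebra $B$.** Put $B=A_\infty/(p-f)=A_\infty\otimes_{\Lambda[[X]]}\hat T$. It is flat over $\hat T$, hence over $T_1$. Also $B/\mathfrak m_1B=A_\infty/(p,X_1,\dots,X_d)\neq0$, as $p$ and the $X_i$ lie in the maximal ideal of $A_\infty$. As $\hat T$ is a domain with $p\ne0$ and $B$ is $\hat T$-flat, $p$ is a nonzerodivisor on $B$.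

**Step 4: the element $\pi$.** In the perfect ring $\bar A$ put $\bar h:=\bar f^{1/q}=\sum X_i^{1/q}\bar C_i^{1/q}$. Lift it to $g=\sum X_i^{1/q}\gamma_i\in A_\infty$. Then $g^q=f+pu$ with $u\in A_\infty$. Let $\mathfrak X=\bigcup_{e'}(X_1^{1/p^{e'}},\dots,X_d^{1/p^{e'}})$, so $A_\infty/\mathfrak X=\Lambda'$. As $g,f\in\mathfrak X$, the image $\bar u\in\Lambda'$ satisfies $p\bar u=0$. Since $\Lambda'$ is torsion free, $u\in\mathfrak X$, and $1+u$ is a unit of the local ring $A_\infty$. Let $\pi\in B$ be the image of $g$. Since $f=p$ in $B$,
$$\pi^q=f+pu=p(1+u).$$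
So $\pi$ is a nonzerodivisor and $p\in\pi B$.

**Step 5: the isomorphism.** As $p\in\pi B$, $B/\pi=\bar A/(\bar f,\bar h)=\bar A/(\bar h)$, because $\bar f=\bar h^q$. And $B/p=\bar A/(\bar f)=\bar A/(\bar h^q)$. The automorphism $b\mapsto b^q$ of the perfect ring $\bar A$ carries the ideal $(\bar h)$ onto $(\bar h^q)$, so it induces the isomorphism $\Phi$. $\square$

*End of Case 3.* **Step 1: a Koszul cycle modulo $p$.** Let $W=T_1/p$, $t^*=t^*(W,(a_2,\dots,a_r),n)$, choose $q=p^e\ge Nrt^*$, and take $B,\pi$ from Lemma 11 for this $q$. Let $D$ be the base change of $G$ along the ring map $T_0\to W$, $t\mapsto t^q\bmod p$. For an entry $x$ of $G$, (i) gives $x^q\in(a_1,\dots,a_r)^{rt^*}T_1$. Since $a_1=p$ vanishes in $W$, the entries of $D$ lie in $(a_2,\dots,a_r)^{rt^*}W\subset(a_2^{t^*},\dots,a_r^{t^*})W$. By Lemma 8, for a basis element $e$ of $G_n$ there is an $n$-cycle in $D\otimes K(a_2,\dots,a_r;W)$ with component $e$. Map it to $B/p$.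

**Step 2: undo the $q$-th power.** As $\Phi$ is onto, choose $\alpha_i\in B$ with $\alpha_i^q\equiv a_i\bmod p$ for $2\le i\le r$. Over $B/p$ the entries of $D$ are $x^q=\Phi(x)$, and $a_i=\Phi(\alpha_i)$. So under $\Phi^{-1}$ the complex $D\otimes_WK(a_2,\dots,a_r;B/p)$ becomes $G\otimes K(\alpha_2,\dots,\alpha_r;B/\pi)$, and the latter has an $n$-cycle with component $e$.

**Step 3: lift from $B/\pi$ to $B$.** As $\pi$ is a nonzerodivisor, $K(\pi;B)\to B/\pi$ is a surjective quasi-isomorphism. It remains one after tensoring with the bounded complex of free modules $G\otimes K(\alpha_2,\dots,\alpha_r;B)$: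
$$G\otimes K(\pi,\alpha_2,\dots,\alpha_r;B)\to G\otimes K(\alpha_2,\dots,\alpha_r;B/\pi).$$
Cycles lift along a surjective quasi-isomorphism: given a cycle $z$ below, some cycle $z'$ above has image $z+dw$; lift $w$ to $w'$ and take $z'-dw'$. So our cycle lifts to an $n$-cycle $\tilde e$ whose component in $G_n\otimes B$ is $e+\pi e'$ for some $e'$.

**Step 4: make it a boundary.** Put $B_j=B\otimes_{T_1}T_j$ for $j\ge1$. It is flat over $T_j$, so $H_i(G\otimes B_j)=H_i(G\otimes T_j)\otimes_{T_j}B_j$, and by (ii) the transition maps are zero for $1\le i\le n$, $1\le j\le r+1$. Filter $X^j=G\otimes K(\pi,\alpha_2,\dots,\alpha_r;B_j)$ by Koszul degree. There are $r$ Koszul elements and $n=r+1$, so Lemma 9 applies as in Lemma 10 and $\tilde e$ becomes a boundary over $B_{r+2}$. Reading off the component in $G_n\otimes K_0$, we get $e\in JG_n$, where $J\subset B_{r+2}$ is the ideal generated by $\pi,\alpha_2,\dots,\alpha_r$ and the entries of the differentials. As $e$ is a basis element, $J=B_{r+2}$.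

**Step 5: $J$ is proper.** The ring $B_{r+2}$ maps onto
$$B\otimes_{T_1}k_{r+2}=(B/\mathfrak m_1B)\otimes_{k_1}k_{r+2},$$
which is nonzero, being a tensor product of nonzero vector spaces. There the entries of $G$, the $a_i$ and $p$ become $0$. The elements $\pi$ and $\alpha_i$ become nilpotent, because $\pi^q\in pB$ and $\alpha_i^q\in a_iB+pB$. So the image of $J$ is generated by nilpotent elements and is a proper ideal, a contradiction. This proves Proposition 6. $\square$

## 7. Local cohomology along a finite free complex

Proposition 7 will follow from the Buchsbaum–Eisenbud criterion over $T_0$, once certain determinantal ideals have large height there. Over $R$, height and the usual grade are not suitable, so we measure depth by Čech cohomology.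

**Definition.** For a finite sequence $c$ generating an ideal $I$, $\check C(c)$ is the Čech complex $\bigotimes_i(R\to R_{c_i})$, with flat modules in degrees $0,\dots,|c|$. Put $H_I^t(X)=H^t(\check C(c)\otimes X)$. For $I$ f.g. and proper, $\operatorname{gr}(I)$ is the least $t$ with $H^t_I(R)\neq0$, if there is one.

This does not depend on $c$. If $c'\in(c)$, the kernel of $\check C(c,c')\to\check C(c)$ is a shift of $\check C(c)_{c'}$. After inverting $c'$ the sequence $c$ generates the unit ideal, and then the Čech complex is exact, also with coefficients, as one sees by localizing at each $c_i$. So we may add generators one at a time and compare any two sequences with their union. We use the following properties.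

* Short exact sequences give long exact sequences, as $\check C(c)$ is flat. For free $F$ of finite rank, $H^t_I(F)=F\otimes H^t_I(R)$.
* $H^t_I$ commutes with localization and directed colimits; if $I=I_0R$ with $I_0\subset T_{l_0}$, then $H^t_I(R)=\varinjlim_{l\ge l_0}H^t_{I_0T_l}(T_l)$.
* Every element of $H^t_I(X)$ is killed by a power of $I$, since $\check C(c)\otimes X$ becomes exact after inverting any $c_i$, and $I$ is f.g.
* Over a noetherian ring $T$, $H^t_I$ is local cohomology, so $H^t_I(T)=0$ for $t$ less than the grade of $I$.

In Example A with $I=x_0R$, $H^0_I(R)=0$ and $H^1_I(R)=R_{x_0}/R\ne0$, so $\operatorname{gr}(I)=1$. In Example B with $I=(y_0,z_0)R$, $H^0_I(R)=0$ since $R$ is a domain, and $H^1_I(R)=(R_{y_0}\cap R_{z_0})/R$. It contains the class of $x^{-1}=y_1/y_0=z_1/z_0$, which is nonzero because $x$ is not a unit in $R$. So $\operatorname{gr}(I)=1$, although $\operatorname{ht}(y_0,z_0)T_0=2$. Note that in $T_1$ the ideal becomes $x(y_1,z_1)$, of height $1$.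

For a matrix $\varphi$, $I_\rho(\varphi)$ is the ideal of its $\rho\times\rho$ minors, and $I_0(\varphi)$ is the unit ideal.

**Lemma 12.** Let $R$ be local ind-regular and $C:0\to C_s\to\dots\to C_0$ an acyclic complex of f.g. free $R$-modules with differentials $\varphi_i:C_i\to C_{i-1}$. Let $\rho_i=\sum_{j\ge i}(-1)^{j-i}\operatorname{rk}C_j$ and $I=I_{\rho_i}(\varphi_i)$ for some $1\le i\le s$. Then $H_I^t(R)=0$ for all $t<i$.

*Proof.* Over the field $\operatorname{Frac}R$ the complex is acyclic, so $\rho_i$ is the rank of $\varphi_i$. Suppose $g=\min\{t:H_I^t(R)\ne0\}<i$.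

**Step 1: localize so that $\Gamma=H^g_I(R)$ has many small annihilators.** Choose $0\ne z\in\Gamma$ and a prime $Q$ minimal over $\operatorname{ann}z$. A power of $I$ kills $z$, so $I\subset Q$. We have $z/1\ne0$ in $\Gamma_Q$, and $QR_Q$ is the radical of $(\operatorname{ann}z)R_Q$. So for a finite set $w\subset QR_Q$ some power of the ideal $(w)$ kills $z/1$. Taking the last power that does not, we obtain
$$\text{for every finite }w\subset QR_Q\text{ there is }0\ne z'\in\Gamma_Q\text{ with }wz'=0.\tag{3}$$
Replace $R$ by $R_Q$ and $\Gamma$ by $\Gamma_Q=H^g_I(R_Q)$. Still $H_I^t(R)=0$ for $t<g$, the complex $C$ is acyclic, and $I\subset Q$, now the maximal ideal.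

**Step 2: vanishing for the images.** Let $B_k=\operatorname{im}\varphi_k$ for $1\le k\le s$, $B_{s+1}=0$. By acyclicity $0\to B_{k+1}\to C_k\to B_k\to0$ is exact for $1\le k\le s$, and $B_1\subset C_0$. We claim $H_I^t(B_k)=0$ for $t<\min(k,g)$. For $k=1$: if $g\ge1$, then $H_I^0(B_1)\subset H_I^0(C_0)=0$. From $k$ to $k+1$: let $t<\min(k+1,g)$. In $H_I^{t-1}(B_k)\to H_I^t(B_{k+1})\to H_I^t(C_k)$ the left term vanishes since $t-1<\min(k,g)$, and the right term since $t<g$.

**Step 3: $H^g_I(B_k)\to H^g_I(C_{k-1})$ is injective for $g+1\le k\le s$.** For $k\ge2$ the kernel is a quotient of $H_I^{g-1}(B_{k-1})$, which is $0$ by Step 2 because $g-1<\min(k-1,g)$. For $k=1$ we have $g=0$, and $H_I^0$ is left exact.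

**Step 4: $B_k$ is a free direct summand of $C_{k-1}$ for $k=s,s-1,\dots,g+1$.** Descending induction. By induction, or because $B_{s+1}=0$, $B_{k+1}$ is a direct summand of $C_k$. So $B_k\cong C_k/B_{k+1}$ is f.g. projective, hence free over the local ring $R$. For the inclusion $\iota:B_k\to C_{k-1}$, the map $\iota\otimes\Gamma=H_I^g(\iota)$ is injective by Step 3. If $\iota$ were not injective modulo $Q$, a nonzero vector in the kernel over $R/Q$ could be completed to a basis and lifted: some member $\beta$ of a basis of $B_k$ would satisfy $\iota(\beta)\in QC_{k-1}$. By (3) choose $0\ne z'\in\Gamma$ killed by the coordinates of $\iota(\beta)$. Then $(\iota\otimes\Gamma)(\beta\otimes z')=0$ with $\beta\otimes z'\ne0$, a contradiction. So $\iota$ is injective modulo $Q$; its matrix has a maximal minor that is a unit, and $\iota$ splits.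

**Step 5: conclusion.** Since $i\ge g+1$, we may take $k=i$. The exact sequence $0\to C_s\to\dots\to C_i\to B_i\to0$ shows that the free module $B_i$ has rank $\rho_i$. As $C_i\to B_i$ is a split surjection and $B_i\subset C_{i-1}$ a summand, $I=I_{\rho_i}(\varphi_i)=R$, contradicting $I\subset Q$. $\square$

## 8. Heights at finite stages and the monomial theorem

We now compare $H^t_I(R)$ with heights in the $T_l$. The next lemma is where the monomial theorem enters.

**Lemma 13.** Let $R=\varinjlim T_l$ be local ind-regular, $I_0\subsetneq T_0$ an ideal, $I=I_0R$, and suppose $H_I^t(R)=0$ for all $t<j$. Then $\operatorname{ht}(I_0T_l)\ge j$ for all $l\ge0$.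

*Proof.* All $I_0T_l$ are proper, since the maps are local. Let $h=\min_{l\ge0}\operatorname{ht}(I_0T_l)$ and suppose $h<j$. Re-index so that the minimum is attained at $T_0$ (replacing $I_0$ by its extension). Let $Q_0\supset I_0$ be a prime of $T_0$ of height $h$. We use twice that for a flat local map $S\to P$ of noetherian local rings and a prime $\mathfrak a$ of $S$ one has $\operatorname{ht}(\mathfrak aP)=\operatorname{ht}\mathfrak a$: a minimal prime $\mathfrak b$ of $\mathfrak aP$ contracts to $\mathfrak a$ by going-down, and $\dim P_{\mathfrak b}=\dim S_{\mathfrak a}+\dim P_{\mathfrak b}/\mathfrak aP_{\mathfrak b}=\dim S_{\mathfrak a}$.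

**Step 1: an Ext module dies at a finite stage.** Let $F$ be a finite free resolution of $T_0/Q_0$ over $T_0$, let $c$ generate $I_0$, and $Y=\check C(c)\otimes_{T_0}R$. The kernel of $Y\to R$ is filtered by shifts of modules $R_{c_{i_1}\cdots c_{i_m}}$, $m\ge1$. For these, $\operatorname{Hom}(F,R_{c_{i_1}\cdots c_{i_m}})$ has no cohomology: since $c_i\in Q_0$, the complex $F_{c_{i_1}\cdots c_{i_m}}$ is a bounded exact complex of free modules, hence contractible. So $\operatorname{Hom}(F,Y)\to\operatorname{Hom}(F,R)$ is a quasi-isomorphism. Filter $\operatorname{Hom}(F,Y)$ by the degree $u\ge0$ of $F$. Its cohomology in degree $t$ is built from subquotients of the $H^{t-u}(Y)^{\operatorname{rk}F_u}$. Since $H^{t'}(Y)=H_I^{t'}(R)=0$ for $t'\le h<j$, we get $\operatorname{Ext}_{T_0}^t(T_0/Q_0,R)=0$ for $t\le h$.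

The functor $\operatorname{Ext}_{T_0}^h(T_0/Q_0,-)$ commutes with directed colimits, as $F$ has f.g. free terms, and $E_0:=\operatorname{Ext}_{T_0}^h(T_0/Q_0,T_0)$ is f.g. So there is an index, called $1$, such that
$$E_0\to\operatorname{Ext}_{T_0}^h(T_0/Q_0,T_1)\quad\text{is zero.}\tag{4}$$

**Step 2: $\operatorname{ht}(Q_0T_1)=h$.** Take (CF) $T_0\to P'\to\hat T_1=P'/(y'_1,\dots,y'_{\delta'})$ with $y'$ a $P'$-regular sequence. By flatness $\operatorname{ht}(Q_0P')=h$. In a regular local ring, heights and dimensions of quotients are complementary. So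
$$\dim\hat T_1/Q_0\hat T_1\ge\dim P'/Q_0P'-\delta'=\dim P'-h-\delta'=\dim T_1-h.$$
The left side is $\dim T_1/Q_0T_1$, so $\operatorname{ht}(Q_0T_1)\le h$. And $\operatorname{ht}(Q_0T_1)\ge\operatorname{ht}(I_0T_1)\ge h$ by minimality of $h$.

**Step 3: translate (4) into a statement on annihilators in a Gorenstein ring.** Let $Q_1$ be a minimal prime of $Q_0T_1$ of height $h$, $q_0=Q_1\cap T_0\supset Q_0$, and $T'$ the completion of $(T_1)_{Q_1}$. This is a regular local ring of dimension $h$, and $Q_0T'$ is primary to its maximal ideal. Take (CF) $(T_0)_{q_0}\to P\to T'=P/(y)$ with $y=y_1,\dots,y_\delta$ a $P$-regular sequence. Then $\dim P=h+\delta$, and $\operatorname{ht}(Q_0P)=h$ by flatness. So $D:=P/Q_0P$ has dimension $\delta$, and $y$ is an s.o.p. of $D$, since $D/yD=T'/Q_0T'$ has finite length.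

The ideal $Q_0T'$ contains an s.o.p. of $T'$; lift it to $b_1,\dots,b_h\in Q_0P$. Then $P/(b,y)=T'/bT'$ has finite length. So the $h+\delta$ elements $b,y$ form an s.o.p. of the regular ring $P$, hence a regular sequence. Let $A=P/(b)$, a complete Gorenstein local ring of dimension $\delta$ with s.o.p. $y$. Put $\mathfrak q=Q_0A$, so $D=A/\mathfrak q$.

As $P$ is flat over $T_0$, $F\otimes_{T_0}P$ resolves $D$, and $\operatorname{Ext}_{T_0}^h(T_0/Q_0,X)=\operatorname{Ext}_P^h(D,X)$ for every $P$-module $X$. Moreover $\operatorname{Ext}_P^h(D,P)=E_0\otimes_{T_0}P$ is generated over $P$ by the image of $E_0$. The composites $T_0\to P\to T'$ and $T_0\to T_1\to T'$ agree, so by (4) the map $E_0\to\operatorname{Ext}_P^h(D,P)\to\operatorname{Ext}^h_P(D,T')$ is zero. By $P$-linearity $\operatorname{Ext}_P^h(D,P)\to\operatorname{Ext}_P^h(D,T')$ is zero. Consider the commutative square induced by $A\to D$ and $P\to T'$: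
$$\begin{array}{ccc}\operatorname{Ext}^h_P(D,P)&\to&\operatorname{Ext}^h_P(A,P)\\ \downarrow{\scriptstyle 0}&&\downarrow\\ \operatorname{Ext}^h_P(D,T')&\to&\operatorname{Ext}^h_P(A,T').\end{array}$$
Using the Koszul resolution $K(b;P)$ of $A$, we have $\operatorname{Ext}_P^h(A,X)=X/bX$, and the right-hand map is the projection $A=P/bP\to T'/bT'=A/yA$, with kernel $yA$. By Rees' theorem, as $b$ is $P$-regular of length $h$, there are isomorphisms $\operatorname{Ext}_P^h(L,P)\cong\operatorname{Hom}_A(L,A)$ natural in the $A$-module $L$. So the image of the top map corresponds to the image of $\operatorname{Hom}_A(D,A)\to\operatorname{Hom}_A(A,A)=A$, which is $0:_A\mathfrak q$. The two identifications of $\operatorname{Ext}_P^h(A,P)$ with $A$ are $A$-linear, so they differ by a unit of $A$, which does not affect ideals. The composite through the upper right corner is zero, so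
$$0:_A\mathfrak q\subset yA.\tag{5}$$

**Step 4: contradiction with the monomial theorem.** Let $H=H^\delta_{\mathfrak m_A}(A)=\varinjlim_tA/(y_1^t,\dots,y_\delta^t)$, with transition maps multiplication by $y_1\cdots y_\delta$. As $A$ is Gorenstein, $H$ is the injective hull of the residue field. Let $\eta\in H$ be the image of $1\in A/yA$. As $y$ is $A$-regular, the transition maps are injective, so $\operatorname{ann}\eta=yA$. By (5), $(0:_A\mathfrak q)\eta=0$.

By Matlis duality over the complete ring $A$, every submodule $U\subset H$ satisfies $U=0:_H(0:_AU)$. Indeed, $\operatorname{Hom}(U,H)$ is a quotient of $\operatorname{Hom}(H,H)=A$, hence equals $A/(0:_AU)$, and dualizing again gives $U=0:_H(0:_AU)$. For $U=\mathfrak qH$: since $H$ is faithful, $0:_A\mathfrak qH=0:_A\mathfrak q$. So $\mathfrak qH=0:_H(0:_A\mathfrak q)\ni\eta$. Hence $\eta$ maps to $0$ in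
$$H/\mathfrak qH=\varinjlim_tD/(y_1^t,\dots,y_\delta^t)D.$$
This means $(y_1\cdots y_\delta)^t\in(y_1^{t+1},\dots,y_\delta^{t+1})D$ for some $t\geq 0$. As $y$ is an s.o.p. of $D$, this contradicts (MT). $\square$

**Proof of Proposition 7.** Let $\varphi_i$ be the differentials of $C$ and $\rho_i$ as in Lemma 12.

**Step 1: ranks over $\operatorname{Frac}T_0$.** Since $C\otimes R$ is acyclic, $\varphi_i\otimes\operatorname{Frac}R$ has rank $\rho_i$ for $i\ge1$. So some $\rho_i$-minor of $\varphi_i$ is nonzero in $R$, hence in $T_0$, and $\operatorname{rank}\varphi_i\ge\rho_i$ over $\operatorname{Frac}T_0$. For $1\le i\le s$, $\operatorname{rank}\varphi_i+\operatorname{rank}\varphi_{i+1}\le\operatorname{rk}C_i=\rho_i+\rho_{i+1}$, where $\varphi_{s+1}=0$, $\rho_{s+1}=0$. Hence $\operatorname{rank}\varphi_i=\rho_i$ for all $i\ge1$.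

**Step 2: heights.** If $I_{\rho_i}(\varphi_i)\ne T_0$, Lemma 12 applied to $C\otimes R$ gives $H_I^t(R)=0$ for all $t<i$, where $I=I_{\rho_i}(\varphi_i)R$. Lemma 13 with $j=i$ and $l=0$ gives $\operatorname{ht}I_{\rho_i}(\varphi_i)\ge i$, and in the regular ring $T_0$ height equals grade.

By the Buchsbaum–Eisenbud criterion (ranks add up, and each $I_{\rho_i}(\varphi_i)$ is the unit ideal or has grade $\ge i$), $C$ is acyclic. $\square$

This completes the proof of Theorem 1: part (a) by Section 4, part (b) by Section 3. The answer to the question is yes.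

## 9. Coherence read off from Tor: proof of Theorem 2

(3)$\Rightarrow$(2) is trivial.

(2)$\Rightarrow$(1): let $\mathfrak a$ be a f.g. ideal of $R$. Then $\mathfrak a=\mathfrak a_iR$ for some ideal $\mathfrak a_i\subset R_i$. Let $N=R_i/\mathfrak a_i$, take $j$ as in (2), and put $\mathfrak a_j=\mathfrak a_iR_j$, so that $N\otimes_{R_i}R_j=R_j/\mathfrak a_j$. From $0\to\mathfrak a_j\to R_j\to R_j/\mathfrak a_j\to0$ and $\operatorname{Tor}_1^{R_j}(R_j/\mathfrak a_j,R)=0$, the map $\mathfrak a_j\otimes_{R_j}R\to R$ is injective, with image $\mathfrak a$. As $R_j$ is noetherian, $\mathfrak a_j$ is f.p., so $\mathfrak a\cong\mathfrak a_j\otimes_{R_j}R$ is f.p.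

(1)$\Rightarrow$(2) is Lemma 4.

(2)$\Rightarrow$(3): (2) gives (1) by the above, and then Theorem 1(a), applied to the $R_j$-module $N\otimes_{R_i}R_j$, shows that the same $j$ works. $\square$

## 10. Grade as a minimum of heights: proof of Theorem 3

**Step 1: $\operatorname{gr}(I)=\min_{l\ge l_0}\operatorname{ht}(I_0T_l)$.** Put $h=\min_{l\ge l_0}\operatorname{ht}(I_0T_l)$, attained at $l_1$. For $l\ge l_0$ and $t<h$ we have $H^t_{I_0T_l}(T_l)=0$, since the grade of $I_0T_l$ equals its height, which is $\ge h$. Taking colimits, $H_I^t(R)=0$ for $t<h$. If also $H_I^h(R)=0$, then Lemma 13 with $T_{l_0}$ as initial index and $j=h+1$ would give $\operatorname{ht}(I_0T_{l_1})\ge h+1$, a contradiction. So $\operatorname{gr}(I)=h$.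

In Example B this gives $\operatorname{gr}((y_0,z_0)R)=1$, the minimum of the heights $2,1,1,\dots$, in agreement with the direct computation in Section 7.

Now let $R$ be coherent.

**Step 2: only f.p. modules matter.** Every module is a directed colimit of f.p. modules and Tor commutes with such colimits, so $\operatorname{w.gl.dim}R$ is the supremum of the flat dimensions of f.p. modules. For f.p. $M$ over a coherent ring the syzygies are f.p., and f.p. flat modules are projective, so the flat dimension of $M$ is $\operatorname{pd}M$. Hence $\operatorname{w.gl.dim}R=\sup\operatorname{pd}M$ over f.p. $M$, and by Theorem 1 each $\operatorname{pd}M$ is finite.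

**Step 3: $\operatorname{w.gl.dim}R\le\sup_I\operatorname{gr}(I)$.** Let $\operatorname{pd}M=s$. If $s=0$, nothing is needed, since $\operatorname{gr}(0)=0$ already. If $s\ge1$, let $C$ be the minimal free resolution, of length $s$. Then $\rho_s=\operatorname{rk}C_s>0$, and the entries of $\varphi_s$ lie in $\mathfrak m$, so $I=I_{\rho_s}(\varphi_s)$ is a proper f.g. ideal. Lemma 12 with $i=s$ gives $\operatorname{gr}(I)\ge s$.

**Step 4: $\operatorname{w.gl.dim}R\ge\operatorname{gr}(I)$ for every f.g. proper $I$.** Let $\operatorname{gr}(I)=h$ and $\operatorname{pd}R/I=s$, with minimal free resolution $C$ of length $s$. Let $\check C$ be the Čech complex on generators of $I$. As $\check C$ is flat, $\check C\otimes C$ computes $\check C\otimes R/I$. This equals $R/I$ in degree $0$, because inverting a generator of $I$ kills $R/I$. On the other hand, filtering by the degree in $C$, the cohomology of $\check C\otimes C$ is built from subquotients of the $H_I^t(C_i)$, with $t\ge h$ and $0\le i\le s$, placed in cohomological degree $t-i\ge h-s$. If $s<h$, the cohomology in degree $0$ would vanish, contradicting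 $R/I\ne0$. So $s\ge h$. $\square$

In Example A, f.g. ideals are free, so $\operatorname{pd}M\le1$ for cyclic f.p. $M$, and $\operatorname{w.gl.dim}R=1$. On the other side, $I=x_0R$ has height $1$ in every $T_n$, the ideal $0$ has height $0$, and every other proper f.g. ideal is generated by a power $x_n^a$ with $a\geq1$, again of height $1$ at all later stages. So $\sup_I\operatorname{gr}(I)=1$ too.
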